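\title{Prime power divisibility of the Miller--Morita--Mumford classes}

\begin{abstract}
We prove that the Miller--Morita--Mumford class $\kappa_{p^vs(p-1)-1}$ of every surface bundle vanishes in cohomology with coefficients in $\mathbb{Z}/p^{v+1}$, for all primes $p$, all $s\ge1$ and all $v\ge0$. This is a conjecture posed in a paper of Galatius. Up to a unit, the class is the value of a stable operation from Brown--Peterson cohomology to ordinary cohomology on an element that lives on a suspension. We choose the operation so that, on the infinite loop space of $BP$, it equals $p$ times a ghost component $\sum_j p^jY_j^{p^{v-j}}$; on a suspension only the term $p^{v+1}Y_v$ survives. We also give an integral form of the result and show, using bundles over lens spaces, that the power of $p$ dividing $\kappa_{n-1}$ in this integral form is optimal when $p$ or $n$ is odd.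
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{surface bundle} is a smooth fiber bundle $\pi\colon E\to B$ over a finite-dimensional base whose fibers are closed, oriented, smooth two-dimensional manifolds, not necessarily connected. Its vertical tangent bundle $T=T_\pi E$ is an oriented real $2$-plane bundle over $E$, with Euler class $e=e(T)\in H^2(E;\mathbb{Z})$. The \emph{Miller--Morita--Mumford classes} are
\[
\kappa_i(E)=\pi_!\bigl(e^{i+1}\bigr)\in H^{2i}(B;\mathbb{Z}),\qquad i\ge0,
\]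
where $\pi_!$ is the Gysin map (integration along the fiber). We shall use the following equivalent description. Choose a fiberwise embedding $j\colon E\to B\times\mathbb{R}^{N+2}$ with $N$ large; it is unique up to isotopy. Let $\nu$ be its normal bundle, $\lambda_\nu\in\widetilde H^N(\mathrm{Th}\,\nu;\mathbb{Z})$ the Thom class, and $\pi_!\colon B_+\wedge S^{N+2}\to\mathrm{Th}\,\nu$ the Pontryagin--Thom transfer, which collapses the complement of a tubular neighborhood of $j(E)$. Then $\kappa_i(E)=\pi_!^*(e^{i+1}\lambda_\nu)$ under the suspension isomorphism.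

The classes $\kappa_i$ are natural under pullback of bundles. The class $\kappa_0$ is the Euler characteristic of the fiber. For a product bundle $e$ is pulled back from a surface, so $e^2=0$ and $\kappa_i=0$ for $i\ge1$; these classes measure how far the bundle is from being a product. The Euler characteristic of a closed oriented surface is even, so $\kappa_0$ is always divisible by $2$, and it is natural to ask which integers divide $\kappa_{n-1}=\pi_!(e^n)$ for all surface bundles.

Two families of examples indicate the answer. For the sphere bundle of an oriented rank $3$ vector bundle with first Pontryagin class $p_1$ we have $e^2=\pi^*p_1$, so $\kappa_{n-1}=p_1^{(n-1)/2}\pi_!(e)=2p_1^{(n-1)/2}$ for odd $n$ and $\kappa_{n-1}=p_1^{n/2}\pi_!(1)=0$ for even $n$. This suggests the factor $2$ for odd $n$ and leaves even $n$ undecided. The second family, treated in Section~\ref{sec:lens}, consists of bundles over lens spaces with fundamental group $\mathbb{Z}/p^k$. There $\kappa_{n-1}$ is the element $\sum_ja_j^{1-n}$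 of $\mathbb{Z}/p^k$, where the $a_j$ are units with $\sum_ja_j=0$. If $p^v(p-1)$ divides $n$, Euler's theorem gives $a_j^{1-n}\equiv a_j\pmod{p^{v+1}}$ (for $k\ge v+1$), so the sum is divisible by $p^{v+1}$. One guesses that this congruence is universal, and this is the conjecture posed in \cite{Gal}:

\begin{quote}
\emph{Let $p$ be a prime, $s\ge1$ and $v\ge0$. Then $\kappa_{p^vs(p-1)-1}(E)=0$ in $H^*(B;\mathbb{Z}/p^{v+1})$ for every surface bundle $E\to B$.}
\end{quote}

\noindent The case $v=1$ is known. We prove the conjecture in general.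

\begin{theorem}\label{thm:main}
Let $p$ be a prime and $n=p^vs(p-1)$ with $s\ge1$, $v\ge0$. For every surface bundle $\pi\colon E\to B$ there is $y\in H^{2n-2}(B;\mathbb{Z}_{(p)})$ with $\kappa_{n-1}(E)=p^{v+1}y$ in $H^{2n-2}(B;\mathbb{Z}_{(p)})$. Consequently $\kappa_{n-1}(E)=0$ in $H^{2n-2}(B;\mathbb{Z}/p^{v+1})$.
\end{theorem}

The second assertion follows from the first because $\mathbb{Z}\to\mathbb{Z}/p^{v+1}$ factors through $\mathbb{Z}_{(p)}$. The statements for the various primes combine to an integral one. Let $\operatorname{ord}_p$ be the $p$-adic valuation and put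
\[
D_n=\prod_{p\,:\,(p-1)\mid n}p^{\,1+\operatorname{ord}_p(n)}\qquad(n\ge1),
\]
so that $D_n=2$ for odd $n$, $D_2=12$ and $D_4=120$. Let $MTSO(2)$ be the Thom spectrum of the negative of the universal line bundle over $\mathbb{CP}^\infty$, with Thom class $\lambda\in H^{-2}(MTSO(2);\mathbb{Z})$, and let $e$ be the Euler class of the universal line bundle (see Section~\ref{sec:integral}).

\begin{corollary}\label{cor:integral}
For every surface bundle and every $n\ge1$, $\kappa_{n-1}(E)\in D_n\cdot H^{2n-2}(B;\mathbb{Z})$. More generally, for every space $X$ of the homotopy type of a CW complex and every map of spectra $\Sigma^\infty X_+\to MTSO(2)$, the pullback of the class $\lambda e^n\in H^{2n-2}(MTSO(2);\mathbb{Z})$ lies in $D_n\cdot H^{2n-2}(X;\mathbb{Z})$.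
\end{corollary}

\begin{proposition}\label{prop:sharp}
Let $p$ be a prime and $n\ge1$, and assume that $p$ is odd or $n$ is odd. Put $k=2+\operatorname{ord}_p(n)$ if $(p-1)\mid n$ and $k=1$ otherwise. Then there is a surface bundle with $\kappa_{n-1}\ne0$ in $H^{2n-2}(B;\mathbb{Z}/p^k)$.
\end{proposition}

Thus, when $p$ or $n$ is odd, the exponent of $p$ in $D_n$ is best possible, and the exponent $v+1$ in Theorem~\ref{thm:main} is best possible exactly when $p\nmid s$. For $p=2$ and even $n$ we make no claim of optimality.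

\subsection*{The method}
The bundle $T$ is a complex line bundle, so $\nu$ has a Thom class in Brown--Peterson cohomology $BP$ as well. Its transfer is an element $\xi_E\in\widetilde{BP}{}^0(S^2\wedge B_+)$. Every linear functional $\varphi$ on $H_{2n}(BP)$ defines a stable operation to $H^{2n}$, and this operation sends $\xi_E$ to a multiple of $\kappa_{n-1}(E)$ (Section~\ref{sec:BP}). Regard $\xi_E$ as a map to the base component $W$ of $\Omega^\infty BP$, and the operation as a class $\hat\varphi\in H^{2n}(W)$. The theorem of Ravenel and Wilson on the homology of these spaces allows us to test divisibility of classes on $W$ by pulling them back to products of copies of $\mathbb{CP}^\infty$ (Section~\ref{sec:test}). The class $\hat\varphi$ is always divisible by $p$, which settles $v=0$, but it need not be divisible by $p^2$. We therefore ask only that $\hat\varphi$ be divisible by $p^{v+1}$ modulo products, which vanish on a suspension. Section~\ref{sec:ghost} translates this into a system of congruences for $\varphi$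 and deduces Theorem~\ref{thm:main} from the solvability of the system. The system is overdetermined, and Sections~\ref{sec:relations}--\ref{sec:construction} show that it is consistent.

\subsection*{Conventions}
We assume that $B$ has the homotopy type of a CW complex. This is no loss: pulling the bundle and its fiberwise embedding back along a CW approximation $B'\to B$ does not change singular cohomology. From Section~\ref{sec:BP} on, $H_*(-)$ and $H^*(-)$ have coefficients in $\mathbb{Z}_{(p)}$ unless others are indicated. The coefficient of a monomial $x^n$ in a power series $G$ is written $[x^n]G$.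

\section{Cyclic covers over lens spaces}\label{sec:lens}

Let $q=p^k$ with $k\ge1$, $G=\mathbb{Z}/q$ and $\zeta=e^{2\pi i/q}$. Let the generator $1\in G$ act on $S^{2M+1}\subset\mathbb{C}^{M+1}$ and on $\mathbb{C}$ by the scalar $\zeta$. Put $B=S^{2M+1}/G$, let $\eta=S^{2M+1}\times_G\mathbb{C}$ be the associated line bundle, and let $c=e(\eta)$. Recall that $H^{2i}(B;\mathbb{Z})$ is cyclic of order $q$, generated by $c^i$, for $1\le i\le M$.

Let $a_1,\dots,a_b$ be units of $\mathbb{Z}/q$ with $\sum_ja_j=0$; this forces $b\ge2$. The fundamental group of $S^2$ minus $b$ points is generated by counterclockwise loops $g_1,\dots,g_b$ around the punctures, with the single relation $g_1\cdots g_b=1$. So $g_j\mapsto a_j$ defines a surjection onto $G$, hence a connected $G$-cover. Since $a_j$ generates $G$, a small punctured disk around the $j$-th puncture has connected preimage, on which the cover has the form $z\mapsto z^q$. Adding one point $P_j$ for each $j$ gives a closed Riemann surface $\Sigma$ on which $G$ fixes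 $P_1,\dots,P_b$ and acts freely elsewhere. A lift of a small loop around the $j$-th puncture runs from $z$ to $\zeta z$, so $a_j\in G$ acts near $P_j$ by $z\mapsto\zeta z$, and the generator $1=a_j^{-1}\cdot a_j$ acts on $T_{P_j}\Sigma$ by $\zeta^{a_j^{-1}}$.

\begin{proposition}\label{prop:lens}
For the surface bundle $E=S^{2M+1}\times_G\Sigma\to B$ and $2\le n\le M$,
\[
\kappa_{n-1}(E)=\Bigl(\sum_{j=1}^ba_j^{1-n}\Bigr)c^{n-1}\in H^{2n-2}(B;\mathbb{Z})\cong\mathbb{Z}/q .
\]
\end{proposition}

\begin{proof}
The fixed points give disjoint sections $s_j\colon B\to E$. The normal bundle of $s_j$ is $s_j^*T=S^{2M+1}\times_GT_{P_j}\Sigma$, a tensor power of $\eta$ with Euler class $s_j^*e=a_j^{-1}c$. The complement $E^\circ$ of the sections fibers over $S^2$ minus $b$ points, which is homotopy equivalent to a graph, with fiber $S^{2M+1}$. So $H^*(E^\circ;\mathbb{Z})$ vanishes in degrees $2,\dots,2M$, in particular in degree $2n$. Hence $e^n$ comes from $H^{2n}(E,E^\circ;\mathbb{Z})$, which by the Thom isomorphism is a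 sum of $b$ copies of $H^{2n-2}(B;\mathbb{Z})$; that is, $e^n=\sum_js_{j!}(y_j)$ with $y_j\in H^{2n-2}(B;\mathbb{Z})$. We have $s_i^*s_{j!}=0$ for $i\ne j$, because the sections are disjoint, and $s_i^*s_{i!}$ is multiplication by the normal Euler class $a_i^{-1}c$. Applying $s_i^*$ gives $(a_i^{-1}c)^n=a_i^{-1}c\,y_i$. Multiplication by $a_i^{-1}c$ is an isomorphism $H^{2n-2}(B;\mathbb{Z})\to H^{2n}(B;\mathbb{Z})$ because $2\le n\le M$, so $y_i=(a_i^{-1}c)^{n-1}$. Finally $\pi_!s_{j!}=(\pi s_j)_!$ is the identity, so $\kappa_{n-1}(E)=\sum_jy_j$.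
\end{proof}

This is the formula used in the introduction. It also shows that no larger power of $p$ can be expected.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
If $n=1$, take $S^2\to\mathrm{pt}$, with $\kappa_0=2$. Here $p^k=4$ for $p=2$ and $p^k=p$ for odd $p$, and $2$ is nonzero modulo either.

Let $n\ge2$ and $q=p^k$. The group $(\mathbb{Z}/q)^\times$ has order $p^{k-1}(p-1)$, and it is cyclic: for odd $p$ this holds for all $k$, and for $p=2$, $n$ odd we have $q=4$. Its order does not divide $n$. Indeed, either $(p-1)\nmid n$, or $k-1=1+\operatorname{ord}_p(n)$ and $p^{k-1}\nmid n$. Let $0<a<q$ be an integer whose class generates the group, so that $a^n\ne1$ in $\mathbb{Z}/q$. In Proposition~\ref{prop:lens} take $a_1=a$ and $q-a$ further units equal to $1$. Their sum is $q=0$, and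
\[
\sum_ja_j^{1-n}=a^{1-n}+(q-a)=a(a^{-n}-1)\ne0\quad\text{in }\mathbb{Z}/q .
\]
So $\kappa_{n-1}(E)\ne0$ in $H^{2n-2}(B;\mathbb{Z})=H^{2n-2}(B;\mathbb{Z})\otimes\mathbb{Z}/q$, and this group injects into $H^{2n-2}(B;\mathbb{Z}/q)$.
\end{proof}

\begin{remark}
For $p=2$ and even $n$ one would take $k=2+\operatorname{ord}_2(n)\ge3$. Then $(\mathbb{Z}/2^k)^\times$ has exponent $2^{k-2}$, which divides $n$. So $\sum_ja_j^{1-n}=\sum_ja_j=0$ for every choice of the $a_j$, and this family decides nothing.
\end{remark}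

\section{The classes $\kappa_{n-1}$ as values of operations on $BP$}\label{sec:BP}

\subsection{The formal group law of $BP$}
We recall results of Quillen and Araki; see \cite[A2]{Rav}. Let $\gamma$ be the universal complex line bundle over $\mathbb{CP}^\infty$ and $x=e(\gamma)\in H^2(\mathbb{CP}^\infty)$. The zero section $\mathbb{CP}^\infty\to\mathrm{Th}\,\gamma$ is a homotopy equivalence, and it pulls the $MU$-Thom class of $\gamma$ back to the orientation $x^{MU}\in\widetilde{MU}{}^2(\mathbb{CP}^\infty)$. The ring spectrum $BP$ is a retract of $MU_{(p)}$ via a ring map $MU_{(p)}\to BP$, and $x^{BP}$ is the image of $x^{MU}$. The Hurewicz map embeds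
\[
L=BP_*=\mathbb{Z}_{(p)}[v_1,v_2,\dots]\quad\text{into}\quad A=H_*(BP)=\mathbb{Z}_{(p)}[\ell_1,\ell_2,\dots].
\]
We grade these rings by half the topological degree, so $|v_i|=|\ell_i|=p^i-1$, and $L_m=BP^{-2m}(\mathrm{pt})$. Each $A_n$ is free of finite rank, and $A_n=0$ unless $(p-1)\mid n$.

The ring $BP^*((\mathbb{CP}^\infty)^m)$ consists of power series in $x_1^{BP},\dots,x_m^{BP}$ with coefficients in $L$. Let $\mu\colon\mathbb{CP}^\infty\times\mathbb{CP}^\infty\to\mathbb{CP}^\infty$ classify the tensor product of line bundles and $[p]\colon\mathbb{CP}^\infty\to\mathbb{CP}^\infty$ the bundle $\gamma^{\otimes p}$. Then $\mu^*x^{BP}=F(x_1^{BP},x_2^{BP})$ and $[p]^*x^{BP}=[p]_F(x^{BP})$. Here $F(x,y)=\sum a_{ij}x^iy^j=x+y+\sum_{i,j\ge1}a_{ij}x^iy^j$ is the formal group law, with $a_{ij}\in L_{i+j-1}$, and $[p]_F(x)$ is the $p$-fold formal sum of $x$ with itself; its coefficient of $x^i$ lies in $L_{i-1}$. The logarithm of $F$, characterized by $\log F(x,y)=\log x+\log y$ and $\log x=x+\cdots$, is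
\[
\log x=\sum_{i\ge0}\ell_ix^{p^i},\qquad \ell_0=1 .
\]
We take for $v_i$ the Araki generators. With $v_0=p$ they satisfy
\begin{equation}\label{eq:araki}
p\ell_k=\sum_{i=0}^k\ell_iv_{k-i}^{p^i},\qquad\text{equivalently}\qquad[p]_F(x)=\sum\nolimits^F_{i\ge0}v_ix^{p^i},
\end{equation}
where $\sum^F$ is the formal sum. Let $\exp$ be the compositional inverse of $\log$ and write
\[
\exp(x)=\sum_{h\ge1}b_{h-1}x^h,\qquad \frac{x}{\exp(x)}=\sum_{n\ge0}\tau_nx^n,\qquad b_i\in A_i,\quad\tau_n\in A_n .
\]
Then $\exp(x+y)=F(\exp x,\exp y)$ and $\exp(px)=[p]_F(\exp x)$. Let $I=(p,v_1,v_2,\dots)\subset L$. A bar denotes reduction modulo $p$.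

\begin{lemma}\label{lem:A}
\begin{enumerate}
\item[(a)] $v_k\equiv p\ell_k\pmod{p^2A}$ for $k\ge0$. Hence $I^c\subset p^cA$ for $c\ge0$, and $L_m\subset I\subset pA$ for $m\ge1$.
\item[(b)] Put $\epsilon_k=\bar b_{p^k-1}\in A/p$, so $\epsilon_0=1$. Then $\sum_{i=0}^k\bar\ell_i\epsilon_{k-i}^{p^i}=0$ for $k\ge1$, and $A/p=\mathbb{F}_p[\epsilon_1,\epsilon_2,\dots]$ is a polynomial ring on the $\epsilon_k$.
\item[(c)] $\tau_n=\sum_{k\ge1}\ell_k\,[x^n]\exp(x)^{p^k-1}$ for $n\ge1$.
\item[(d)] For $s\ge1$ there is a linear map $\varphi_0\colon A_{s(p-1)}\to\mathbb{Z}_{(p)}$ such that $\varphi_0(\tau_{s(p-1)})$ is a unit.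
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $k\ge1$, \eqref{eq:araki} reads $v_k=p\ell_k-p^{p^k}\ell_k-\sum_{0<i<k}\ell_iv_{k-i}^{p^i}$. By induction $v_{k-i}\in pA$, so all terms after the first lie in $p^2A$. A monomial of positive degree in the $v_i$ lies in $I$.

(b) Modulo $p$ the series $\log$ is additive, $\log(x+y)\equiv\log x+\log y$, hence so is its inverse. An additive series over an $\mathbb{F}_p$-algebra involves only the powers $x^{p^k}$, so $\exp(x)\equiv\sum_k\epsilon_kx^{p^k}$. Then $x=\log(\exp x)\equiv\sum_{i,j}\bar\ell_i\epsilon_j^{p^i}x^{p^{i+j}}$, which gives the identities. They show inductively that $\epsilon_k=-\bar\ell_k+(\text{a polynomial in }\bar\ell_1,\dots,\bar\ell_{k-1})$, so the $\epsilon_k$ are polynomial generators.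

(c) Divide $x=\sum_k\ell_k\exp(x)^{p^k}$ by $\exp(x)$.

(d) Let $\chi\colon A\to\mathbb{F}_p$ be the ring map with $\chi(\ell_k)=1$ for all $k$. Over $\mathbb{F}_p$ we have $\sum_k(x-x^p)^{p^k}=\sum_k(x^{p^k}-x^{p^{k+1}})=x$. So $\chi$ sends $\exp(x)$ to $x-x^p$ and $x/\exp(x)$ to $1/(1-x^{p-1})$, whence $\chi(\tau_{s(p-1)})=1$. Let $\varphi_0$ be any linear lift of $\chi$ on the free module $A_{s(p-1)}$.
\end{proof}

Part (a) is the source of all divisibility in this paper: elements of $BP_*$ of positive degree become divisible by $p$ in homology.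

\subsection{Operations from $BP$ to ordinary cohomology}
Let $H$ be the Eilenberg--Mac\,Lane spectrum of $\mathbb{Z}_{(p)}$. The ring spectrum $H\wedge BP$ has $\pi_{2i}=A_i$ and receives ring maps from $H$ and from $BP$. The first gives a natural multiplicative isomorphism $(H\wedge BP)^j(X)\cong\prod_iH^{j+2i}(X;A_i)$, in which $H^j(X)$ is the factor $i=0$. The second is the \emph{Boardman map}
\[
\Psi\colon BP^j(X)\to\prod_iH^{j+2i}(X;A_i).
\]
It is multiplicative, preserves units, commutes with suspension, and is the Hurewicz inclusion $L\subset A$ on coefficients. Write $\Psi(x^{BP})=g(x)=x+\cdots\in A[[x]]$. Applying $\Psi$ to $\mu^*x^{BP}=F(x_1^{BP},x_2^{BP})$ and using $\mu^*x=x_1+x_2$ gives $g(x_1+x_2)=F(g(x_1),g(x_2))$. So $\log g(x)=x+\cdots$ is additive, and since $A$ is torsion-free, $\log g(x)=x$. Thus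
\begin{equation}\label{eq:boardman}
\Psi(x^{BP})=\exp(x).
\end{equation}
For $\varphi\in\mathrm{Hom}(A_n,\mathbb{Z}_{(p)})$ let $\varphi_*\colon BP^j(X)\to H^{j+2n}(X)$ be $\Psi$, followed by the projection to the factor $i=n$, followed by $\varphi$ on coefficients. It is induced by a map of spectra $BP\to\Sigma^{2n}H$, namely the class corresponding to $\varphi$ in $H^{2n}(BP)=\mathrm{Hom}(A_n,\mathbb{Z}_{(p)})$. So $\varphi_*$ is natural, additive and commutes with suspension.

\subsection{Thom classes and the element $\xi_E$}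
An oriented $2$-plane bundle is a complex line bundle, hence a pullback of $\gamma$. It therefore has a $BP$-Thom class, pulled back from the class $U_\gamma\in\widetilde{BP}{}^2(\mathrm{Th}\,\gamma)$ that restricts to $x^{BP}$ on the zero section.

\begin{lemma}\label{lem:thom}
Let $T$ be a complex line bundle over a space $X$ of CW type, with Euler class $e$ and Thom classes $\lambda_T$, $U_T$ in $H$ and $BP$. Let $\nu$ be a real vector bundle with $T\oplus\nu\cong X\times\mathbb{R}^{N+2}$, so $\mathrm{Th}(T\oplus\nu)=X_+\wedge S^{N+2}$. Let $\iota^H$, $\iota^{BP}$ be the $(N+2)$-fold suspensions of $1$, and orient $\nu$ so that $\lambda_T\lambda_\nu=\iota^H$. Then there is a unique $U_\nu\in\widetilde{BP}{}^N(\mathrm{Th}\,\nu)$ with $U_TU_\nu=\iota^{BP}$, and for all $\varphi\in\mathrm{Hom}(A_n,\mathbb{Z}_{(p)})$,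
\[
\varphi_*(U_\nu)=\varphi(\tau_n)\,\lambda_\nu e^n .
\]
\end{lemma}

\begin{proof}
Multiplication by $U_T$ is the Thom isomorphism $\widetilde{BP}{}^N(\mathrm{Th}\,\nu)\to\widetilde{BP}{}^{N+2}(\mathrm{Th}(T\oplus\nu))$ of the pullback of $T$ to the disk bundle of $\nu$, relative to its boundary. This gives existence and uniqueness. The zero section of $\gamma$ pulls $\lambda_\gamma x^i$ back to $x^{i+1}$, so \eqref{eq:boardman} gives $\Psi(U_\gamma)=\lambda_\gamma\sum_ib_ix^i$, and by naturality $\Psi(U_T)=\lambda_T\sum_ib_ie^i$. By the ordinary Thom isomorphism $\Psi(U_\nu)=\lambda_\nu\,\omega$ with $\omega\in\prod_iH^{2i}(X;A_i)$. Since $\Psi$ is multiplicative and $\Psi(\iota^{BP})=\iota^H$, we get $\lambda_T\lambda_\nu\,\bigl(\sum_ib_ie^i\bigr)\omega=\lambda_T\lambda_\nu$. As $\sum_ib_ix^i=\exp(x)/x$, this forces $\omega=\sum_k\tau_ke^k$.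
\end{proof}

For a surface bundle apply the lemma to $X=E$, $T=T_\pi E$ and the normal bundle $\nu$ of $j$. Let $\xi_E\in\widetilde{BP}{}^0(S^2\wedge B_+)$ be the $N$-fold desuspension of $\pi_!^*U_\nu\in\widetilde{BP}{}^N(B_+\wedge S^{N+2})$. By naturality $\varphi_*(\pi_!^*U_\nu)=\varphi(\tau_n)\,\pi_!^*(\lambda_\nu e^n)$. Since $\varphi_*$ commutes with suspension, under $\widetilde H^{2n}(S^2\wedge B_+)\cong H^{2n-2}(B)$ we obtain
\begin{equation}\label{eq:kappa}
\varphi_*(\xi_E)=\pm\,\varphi(\tau_n)\,\kappa_{n-1}(E)\qquad\bigl(n\ge1,\ \varphi\in\mathrm{Hom}(A_n,\mathbb{Z}_{(p)})\bigr),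
\end{equation}
the sign depending only on conventions. The geometry is now finished. It remains to find $\varphi$ such that $\varphi(\tau_n)$ is a unit and $\varphi_*$ takes values divisible by $p^{v+1}$ on classes of degree $0$ on a suspension.

\section{Test maps}\label{sec:test}

If $\varphi(\tau_n)$ is a unit, then $\varphi$ is not divisible by $p$ as a class on the spectrum $BP$. Divisibility appears when the operation is restricted to classes of degree $0$ on spaces, that is, on the representing space. Let $W$ be the base component of $\Omega^\infty BP$. A class $\xi\in BP^0(X)$ on a connected space $X$ that restricts to $0$ at a point is the same as a homotopy class of maps $\xi\colon X\to W$, and addition of classes is induced by the $H$-space structure $+\colon W\times W\to W$. We write $*$ for the induced product on $H_*(W)$. For $\varphi\in\mathrm{Hom}(A_n,\mathbb{Z}_{(p)})$, $n\ge1$, let $\hat\varphi\in H^{2n}(W)$ be the value of $\varphi_*$ on the class represented by the identity of $W$, so that $\xi^*\hat\varphi=\varphi_*(\xi)$.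 Since $\varphi_*$ is additive, $\hat\varphi$ is \emph{primitive}: $+^*\hat\varphi=\hat\varphi\otimes1+1\otimes\hat\varphi$.

Let $\beta_h\in H_{2h}(\mathbb{CP}^\infty)$ be dual to $x^h$. For $\mathbf h=(h_1,\dots,h_m)$ put $\beta_{\mathbf h}=\beta_{h_1}\otimes\dots\otimes\beta_{h_m}$, $x^{\mathbf h}=x_1^{h_1}\cdots x_m^{h_m}$ and $|\mathbf h|=\sum_lh_l$.

\begin{definition}
For $m\ge1$ and $a\in L_m$ let $f_a\colon(\mathbb{CP}^\infty)^m\to W$ represent $a\,x_1^{BP}\cdots x_m^{BP}\in BP^0$. For a finite, possibly empty, family $a_j\in L_{m_j}$, $m_j\ge1$, the map $f=\sum_jf_{a_j}\colon\prod_j(\mathbb{CP}^\infty)^{m_j}\to W$, with each $f_{a_j}$ defined on its own factor, is called a \emph{test map}. For test maps $f,f'$ let $f\boxplus f'$ be the test map of the combined family, so that $(f\boxplus f')_*(u\otimes u')=f_*u*f'_*u'$.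
\end{definition}

The map $f_a$ is null-homotopic on the subspace where one coordinate is the base point, because $x^{BP}$ is a reduced class. If some $h_l=0$, then $\beta_{\mathbf h}$ comes from such a subspace. Hence
\begin{equation}\label{eq:vanish}
f_{a*}\beta_{\mathbf h}=0\quad\text{if some }h_l=0\text{ and }|\mathbf h|>0 .
\end{equation}

\begin{lemma}\label{lem:test}
$H_*(W)$ is free of finite type and is spanned by the classes $f_*u$, where $f$ is a test map and $u$ a homology class of its source. Consequently a class $z\in H^k(W)$ is divisible by $p^c$ if and only if $f^*z$ is divisible by $p^c$ for every test map $f$.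
\end{lemma}

The proof rests on the theorem of Ravenel and Wilson, which we recall. Let $\underline{MU}_k$ be the space representing $MU^k$. Addition and cup product of cohomology classes induce products $*$ on $H_*(\underline{MU}_k;\mathbb{Z})$ and $\circ\colon H_*(\underline{MU}_j;\mathbb{Z})\otimes H_*(\underline{MU}_k;\mathbb{Z})\to H_*(\underline{MU}_{j+k};\mathbb{Z})$. For even $j,k$ the homology is free abelian (this torsion-freeness is due to Wilson), so the diagonal induces a coproduct $\Delta u=\sum u'\otimes u''$. Both products are maps of coalgebras, and for classes of even degree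
\[
u\circ(u_1*u_2)=\sum(u'\circ u_1)*(u''\circ u_2).
\]
This structure is called a Hopf ring. For $a\in MU^{2k}(\mathrm{pt})=\pi_0\underline{MU}_{2k}$ let $[a]\in H_0$ be the class of a point in the component $a$; then $[a]*[a']=[a+a']$, $[a]\circ[a']=[aa']$, and $[0]$ is the unit for $*$. Let $\hat\beta_h\in H_{2h}(\underline{MU}_2;\mathbb{Z})$ be the image of $\beta_h$ under the map representing $x^{MU}$. The theorem \cite{RW} states that $H_*(\underline{MU}_{2*};\mathbb{Z})$ is generated as a Hopf ring by the $[a]$ and the $\hat\beta_h$, $h\ge0$.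

\begin{proof}[Proof of Lemma~\ref{lem:test}]
Call $[a]\circ\hat\beta_{h_1}\circ\dots\circ\hat\beta_{h_m}$, $m\ge0$, a \emph{monomial}. It is the image of $\beta_{\mathbf h}$ under the map $f^{MU}_a$ representing $a\,x_1^{MU}\cdots x_m^{MU}$. A $\circ$-product of monomials is a monomial. Since $\Delta[a]=[a]\otimes[a]$ and $\Delta\hat\beta_h=\sum_i\hat\beta_i\otimes\hat\beta_{h-i}$, the coproduct of a monomial is a sum of tensor products of monomials, and likewise for $*$-products of monomials. Let $u$ and $u_1*\dots*u_r$ be $*$-products of monomials, the $u_i$ being monomials. Distributivity expresses $u\circ(u_1*\dots*u_r)$ as a sum of $*$-products of classes $u^{(i)}\circ u_i$ with $u^{(i)}$ a $*$-product of monomials, and distributivity in the other variable expresses $u^{(i)}\circ u_i$ as a sum of $*$-products of monomials. So the span of the $*$-products of monomials is closed under $*$, $\circ$, $\Delta$ and the conjugation $[-1]\circ(-)$, and by the theorem it is everything.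

A monomial lies in $H_*(\underline{MU}_0;\mathbb{Z})$ when $a\in MU_{2m}$. If $m=0$ it is $[k]$ with $k\in MU_0=\mathbb{Z}$. If $m\ge1$ it lies in the base component $W^{MU}$. So each $*$-product of monomials has the form $[k]*u$, with $u$ a possibly empty $*$-product of monomials with $m\ge1$, and it lies in the component $k$. Hence $H_*(W^{MU};\mathbb{Z})$ is spanned by these products $u$. It is free, as a summand of $H_*(\underline{MU}_0;\mathbb{Z})$, and of finite type, since $W^{MU}$ is a connected $H$-space with finitely generated homotopy groups.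

The base component of $\Omega^\infty MU_{(p)}$ is the $p$-localization of $W^{MU}$ and has the same homology with $\mathbb{Z}_{(p)}$-coefficients. Since $BP$ is a retract of $MU_{(p)}$, the $H$-map $W^{MU}\to W$ induces a split surjection on $H_*$. So $H_*(W)$ is free of finite type. The ring map $MU\to BP$ sends $x^{MU}$ to $x^{BP}$, so it carries $f_a^{MU}$ to $f_{a'}$, where $a'\in L_m$ is the image of $a$, and the products $u$ to classes of the form $(f_{a'_1})_*\beta_{\mathbf h_1}*\dots*(f_{a'_r})_*\beta_{\mathbf h_r}$. These are images of homology classes under test maps.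

For the last assertion, $H^k=\mathrm{Hom}(H_k,\mathbb{Z}_{(p)})$ both for $W$ and for the source of a test map. A functional on a free module is divisible by $p^c$ if and only if its values on a spanning set are.
\end{proof}

By \eqref{eq:boardman}, $\Psi(a\,x_1^{BP}\cdots x_m^{BP})=a\prod_l\exp(x_l)$. Together with additivity this computes the pullback of $\hat\varphi$ under a test map $f=\sum_jf_{a_j}$:
\begin{equation}\label{eq:pull}
f_a^*\hat\varphi=\sum_{|\mathbf h|=n,\ h_l\ge1}\varphi\Bigl(a\prod_{l=1}^mb_{h_l-1}\Bigr)x^{\mathbf h},\qquad f^*\hat\varphi=\sum_jf_{a_j}^*\hat\varphi .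
\end{equation}

\begin{corollary}\label{cor:p}
For $n\ge1$ and $\varphi\in\mathrm{Hom}(A_n,\mathbb{Z}_{(p)})$ there is a unique $g\in H^{2n}(W)$ with $\hat\varphi=pg$, and $g$ is primitive.
\end{corollary}

\begin{proof}
In \eqref{eq:pull} we have $a\in L_m\subset pA$ by Lemma~\ref{lem:A}(a), since $m\ge1$. So $\hat\varphi$ is divisible by $p$ by Lemma~\ref{lem:test}. Uniqueness and primitivity hold because $H^*(W)$ and $H^*(W\times W)$ are torsion-free.
\end{proof}

With $\varphi_0$ from Lemma~\ref{lem:A}(d), formula \eqref{eq:kappa} and Corollary~\ref{cor:p} prove Theorem~\ref{thm:main} for $v=0$. The next case shows what else is needed.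

\begin{example}\label{ex:kappa1}
Let $p=2$ and $n=2$; we show that $\kappa_1$ is divisible by $4$. From $\log x=x+\ell_1x^2+\ell_2x^4+\cdots$ we get $b_1=-\ell_1$. Formula \eqref{eq:araki} gives $v_1=(2-4)\ell_1=-2\ell_1$, and Lemma~\ref{lem:A}(c) gives $\tau_2=\ell_1b_1=-\ell_1^2$. The groups $A_1$, $A_2$, $L_1$, $L_2$ have rank one, with generators $\ell_1$, $\ell_1^2$, $v_1$, $v_1^2$. Define $\varphi_0(\ell_1)=1$ and $\varphi_1(\ell_1^2)=1$, so $\varphi_1(\tau_2)=-1$, and write $\hat\varphi_i=2g_i$. By \eqref{eq:pull}, for $\alpha,\delta\in\mathbb{Z}_{(2)}$,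
\[
f_{\alpha v_1}^*\hat\varphi_0=-2\alpha x,\qquad f_{\alpha v_1}^*\hat\varphi_1=\alpha\varphi_1(v_1b_1)x^2=2\alpha x^2,\qquad f_{\delta v_1^2}^*\hat\varphi_0=0,\qquad f_{\delta v_1^2}^*\hat\varphi_1=4\delta\,x'x'' ,
\]
and $f_a^*\hat\varphi_i=0$ for $a\in L_m$, $m\ge3$. So $\hat\varphi_1$ is not divisible by $4$. But for a test map $f$ whose family contains the elements $\alpha_jv_1$ and $\delta_kv_1^2$ in degrees $1$ and $2$,
\[
f^*(g_1-g_0^2)=\sum_j\alpha_jx_j^2+2\sum_k\delta_kx_k'x_k''-\Bigl(\sum_j\alpha_jx_j\Bigr)^2\equiv\sum_j(\alpha_j-\alpha_j^2)x_j^2\equiv0\pmod2 .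
\]
By Lemma~\ref{lem:test}, $g_1=g_0^2+2Y_1$ for some $Y_1\in H^4(W)$, that is, $\hat\varphi_1=2g_0^2+4Y_1$. On the suspension $S^2\wedge B_+$ the square $(\xi_E^*g_0)^2$ vanishes, and \eqref{eq:kappa} gives $\kappa_1(E)=\pm4\,\xi_E^*Y_1$.
\end{example}

\section{Ghost components}\label{sec:ghost}

In Example~\ref{ex:kappa1} a primitive class was congruent modulo $p$ to a $p$-th power. To be congruent to a sum of products modulo $p^v$, it should have the form $Y_0^{p^v}+pY_1^{p^{v-1}}+\dots+p^vY_v$ of a ghost component of a Witt vector. On a polynomial ring this form can be recognized with the endomorphism $x_l\mapsto x_l^p$. The space $W$ does not come with such an endomorphism, but the sources of all test maps do, and by Lemma~\ref{lem:test} this suffices.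

For a test map $f$ let $\Phi$ be the $\mathbb{Z}_{(p)}$-algebra endomorphism of the cohomology ring of its source, a polynomial ring, that raises each generator $x_l$ to the $p$-th power. Modulo $p$, both $\Phi$ and $y\mapsto y^p$ are ring maps that agree on generators and on $\mathbb{F}_p$, so $\Phi(y)\equiv y^p\pmod p$. Since $y_1\equiv y_2\pmod{p^k}$ with $k\ge1$ implies $y_1^p\equiv y_2^p\pmod{p^{k+1}}$, we obtain
\begin{equation}\label{eq:frob}
\Phi(y)^{p^k}\equiv y^{p^{k+1}}\pmod{p^{k+1}}\qquad(k\ge0).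
\end{equation}

To express a condition on $f^*\hat\varphi$ in terms of $\varphi$, we record the pairs $(a,\mathbf h)$ that index the coefficients in \eqref{eq:pull} as elements of a ring.

\begin{definition}
The \emph{ring of symbols} is the polynomial ring $S=L[z_1,z_2,\dots]$. For $\mathbf h=(h_1,\dots,h_k)$ with all $h_l\ge1$ put $z_{\mathbf h}=z_{h_1}\cdots z_{h_k}$. For homogeneous $a\in L$ the element $az_{\mathbf h}$ has \emph{weight} $w=k-|a|$ and \emph{degree} $d=|\mathbf h|$; this makes $S=\bigoplus S_{w,d}$ a bigraded ring. Put $z(x)=\sum_{h\ge1}z_hx^h$. Let $\sigma\colon S\to A$ and $V\colon S\to S$ be the $L$-algebra maps with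
\[
\sigma(z_h)=b_{h-1},\qquad V(z_h)=z_{h/p}\ \text{ if }p\mid h,\qquad V(z_h)=0\ \text{ if }p\nmid h .
\]
Applied to coefficients, $\sigma$ sends $z(x)$ to $\exp(x)$ and $V$ sends $z(x)$ to $z(x^p)$.
\end{definition}

The map $\sigma$ sends $S_{w,d}$ to $A_{d-w}$, and $V$ sends $S_{w,pd}$ to $S_{w,d}$. For $n\ge1$ the group $S_{0,n}$ is spanned by the $az_{\mathbf h}$ with $m\ge1$, $a\in L_m$, $\mathbf h=(h_1,\dots,h_m)$, $|\mathbf h|=n$, and \eqref{eq:pull} says that the coefficient of $x^{\mathbf h}$ in $f_a^*\hat\varphi$ is $\varphi\sigma(az_{\mathbf h})$. Therefore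
\begin{equation}\label{eq:V}
[x^{\mathbf h}]\,\Phi(f_a^*\hat\varphi)=\varphi\sigma V(az_{\mathbf h})\qquad(\varphi\in\mathrm{Hom}(A_n,\mathbb{Z}_{(p)}),\ |\mathbf h|=pn,\ h_l\ge1),
\end{equation}
both sides being $0$ unless $p$ divides all $h_l$.

Fix $s\ge1$ and put $n_i=p^is(p-1)$ for $i\ge0$. The following proposition is the heart of the proof; it is proved in Section~\ref{sec:construction}.

\begin{proposition}\label{prop:phi}
There are $\varphi_i\in\mathrm{Hom}(A_{n_i},\mathbb{Z}_{(p)})$, $i\ge0$, such that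
\begin{enumerate}
\item[$(\mathrm F_i)$] $\varphi_i\sigma\equiv\varphi_{i-1}\sigma V\pmod{p^{i+1}}$ on $S_{0,n_i}$, for $i\ge1$;
\item[$(\mathrm U_i)$] $\varphi_i(\tau_{n_i})$ is a unit of $\mathbb{Z}_{(p)}$, for $i\ge0$.
\end{enumerate}
\end{proposition}

\begin{lemma}\label{lem:ghost}
Let $k\ge0$ and let $\varphi_0,\dots,\varphi_k$ satisfy $(\mathrm F_1),\dots,(\mathrm F_k)$. Write $\hat\varphi_i=pg_i$. Then there are $Y_j\in H^{2n_j}(W)$, $0\le j\le k$, with
\begin{equation}\label{eq:ghost}
g_i=\sum_{j=0}^ip^jY_j^{p^{i-j}}\qquad(0\le i\le k).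
\end{equation}
Moreover, for $0\le i\le k$ the class $C_{i+1}=\sum_{j=0}^ip^jY_j^{p^{i+1-j}}\in H^{2n_{i+1}}(W)$ satisfies $f^*C_{i+1}\equiv\Phi(f^*g_i)\pmod{p^{i+1}}$ for every test map $f$.
\end{lemma}

\begin{proof}
Suppose that $Y_0,\dots,Y_i$ satisfy \eqref{eq:ghost} for a given $i$, and put $y_j=f^*Y_j$. By \eqref{eq:frob} with $k=i-j$,
\[
\Phi(f^*g_i)=\sum_{j\le i}p^j\Phi(y_j)^{p^{i-j}}\equiv\sum_{j\le i}p^jy_j^{p^{i+1-j}}=f^*C_{i+1}\pmod{p^{i+1}} .
\]
This proves the second assertion once the $Y_j$ exist. Put $Y_0=g_0$. Let $1\le i\le k$ and suppose that $Y_0,\dots,Y_{i-1}$ are constructed. By \eqref{eq:pull}, \eqref{eq:V} and $(\mathrm F_i)$ we have $pf^*g_i\equiv p\,\Phi(f^*g_{i-1})\pmod{p^{i+1}}$, so $f^*g_i\equiv\Phi(f^*g_{i-1})\equiv f^*C_i\pmod{p^i}$ for all test maps $f$. By Lemma~\ref{lem:test}, $g_i-C_i=p^iY_i$ for some $Y_i$.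
\end{proof}

\begin{proposition}\label{prop:susp}
Let $\varphi_v$ be as in Proposition~\ref{prop:phi} and let $X$ have the homotopy type of a CW complex. Then $\varphi_{v*}(\xi)$ is divisible by $p^{v+1}$ in $\widetilde H^{2n_v}(S^2\wedge X_+)$ for every $\xi\in\widetilde{BP}{}^0(S^2\wedge X_+)$.
\end{proposition}

\begin{proof}
Since $S^2\wedge X_+$ is connected, $\xi$ is a pointed map to $W$. By Lemma~\ref{lem:ghost},
\[
\hat\varphi_v=p^{v+1}Y_v+\sum_{j<v}p^{j+1}Y_j^{p^{v-j}},\qquad\deg Y_j=2n_j>0 .
\]
Products of classes of positive degree vanish on a suspension, so $\varphi_{v*}(\xi)=\xi^*\hat\varphi_v=p^{v+1}\xi^*Y_v$.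
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Here $n=n_v$. By \eqref{eq:kappa} and Proposition~\ref{prop:susp}, $\varphi_v(\tau_n)\,\kappa_{n-1}(E)$ is divisible by $p^{v+1}$ in $H^{2n-2}(B)$, and $\varphi_v(\tau_n)$ is a unit by $(\mathrm U_v)$.
\end{proof}

\begin{remark}
That the fibers are closed is used in the existence of the transfer. That they are oriented and two-dimensional is used twice: $T$ is a complex line bundle, as Lemma~\ref{lem:thom} requires, and the transferred Thom class has degree $-2$ on $B$, hence degree $0$ on a suspension. Proposition~\ref{prop:susp} fails on spaces that are not suspensions: in Example~\ref{ex:kappa1}, $\varphi_{1*}(v_1x^{BP})=2x^2$ on $\mathbb{CP}^\infty$. If $(p-1)\nmid n$, then $A_n=0$ and there is no operation to use; by Proposition~\ref{prop:sharp} there is also nothing to prove.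
\end{remark}

Condition $(\mathrm F_i)$ prescribes $\varphi_i$ modulo $p^{i+1}$ on $\sigma(S_{0,n_i})$, and $S_{0,n_i}$ has larger rank than $A_{n_i}$ in the examples below. The first case with $v=2$ shows the shape of the problem.

\begin{example}\label{ex:kappa3}
Let $p=2$, $s=1$, so $n_0,n_1,n_2=1,2,4$. The functionals of Example~\ref{ex:kappa1} satisfy $(\mathrm F_1)$: on the basis $v_1z_2$, $v_1^2z_1^2$ of $S_{0,2}$ the values of $\varphi_1\sigma$ are $2,4$ and those of $\varphi_0\sigma V$ are $-2,0$. With $y=\exp(x)$ we have $y^2=x^2+2b_1x^3+(b_1^2+2b_2)x^4+\cdots$, and $y+\ell_1y^2+\ell_2y^4+\cdots=x$ gives $b_2=2\ell_1^2$ and $b_3=-5\ell_1^3-\ell_2$. From \eqref{eq:araki}, $v_2=(2-16)\ell_2-\ell_1v_1^2=-14\ell_2-4\ell_1^3$. The group $A_4$ has basis $\ell_1^4,\ell_1\ell_2$, while $S_{0,4}$ has rank $7$. So $(\mathrm F_2)$ consists of seven congruences modulo $8$ for two unknowns. They are solved by $\varphi_2(\ell_1^4)=3$, $\varphi_2(\ell_1\ell_2)=2$: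
\[
\begin{array}{l|l|c|c}
\text{basis element }u&\sigma(u)&\varphi_2\sigma(u)&\varphi_1\sigma V(u)\\ \hline
v_1z_4&10\ell_1^4+2\ell_1\ell_2&34&\varphi_1(v_1b_1)=2\\
v_1^2z_2^2&4\ell_1^4&12&\varphi_1(v_1^2)=4\\
v_1^2z_1z_3&8\ell_1^4&24&0\\
v_1^3z_1^2z_2&8\ell_1^4&24&0\\
v_2z_1^2z_2&4\ell_1^4+14\ell_1\ell_2&40&0\\
v_1^4z_1^4&16\ell_1^4&48&0\\
v_1v_2z_1^4&8\ell_1^4+28\ell_1\ell_2&80&0
\end{array}
\]
By Lemma~\ref{lem:A}(c), $\tau_4=\ell_1b_3+3\ell_2b_1=-5\ell_1^4-4\ell_1\ell_2$, so $\varphi_2(\tau_4)=-23$ is a unit. Hence $\kappa_3$ is divisible by $8$.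
\end{example}

In general, $\varphi_i$ exists if and only if $\varphi_{i-1}\sigma V$ modulo $p^{i+1}$ vanishes on all $u\in S_{0,n_i}$ with $\sigma(u)\in p^{i+1}A$. This is not formal, because $V$ does not preserve the kernel of $\sigma$: for $p=2$ we have $\sigma(2z_2-v_1z_1^2)=2b_1-v_1=0$, but $\sigma V(2z_2-v_1z_1^2)=2$. The way out is that $\varphi_{i-1}\sigma V$ is computed by the class $C_i$ of Lemma~\ref{lem:ghost}, which lives on $W$. So it respects every relation among symbols that holds in the homology of $W$. Section~\ref{sec:relations} produces such relations, and Section~\ref{sec:algebra} shows that there are enough of them.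

\section{Relations in the indecomposables of $H_*(W)$}\label{sec:relations}

A symbol $az_{\mathbf h}$ of weight $0$ has a geometric counterpart $f_{a*}\beta_{\mathbf h}\in H_*(W)$, but this class is not additive in $a$. It becomes additive modulo $*$-products. Let $QH_*(W)$ be the quotient of the positive-degree part of $H_*(W)$ by the span of the \emph{decomposables} $u*u'$, with $u,u'$ of positive degree, and write $[u]$ for the class of $u$.

Let $X$ be a connected space with free homology of finite type, let $\xi,\xi'\colon X\to W$, and let $u\in H_*(X)$ have positive degree. The diagonal sends $u$ to $u\otimes1+1\otimes u$ plus terms $u'\otimes u''$ with both factors of positive degree, and $(\xi+\xi')_*u$ is obtained by applying $\xi_*(-)*\xi'_*(-)$. Hence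
\begin{equation}\label{eq:add}
[(\xi+\xi')_*u]=[\xi_*u]+[\xi'_*u].
\end{equation}
For $m\ge1$, $a\in L_m$ and $\mathbf h=(h_1,\dots,h_m)$ with $h_l\ge1$ put
\[
t(az_{\mathbf h})=[f_{a*}\beta_{\mathbf h}]\in QH_{2|\mathbf h|}(W).
\]
The right side does not depend on the order of the $h_l$, because the $x_l^{BP}$ commute and so $f_a$ is homotopic to its composite with any permutation of the coordinates. It is additive in $a$ by \eqref{eq:add}, since $f_{a+a'}\simeq f_a+f_{a'}$, and an additive map of $\mathbb{Z}_{(p)}$-modules is linear. So $t$ is a well-defined linear map $S_{0,d}\to QH_{2d}(W)$ for $d\ge1$.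

\begin{lemma}\label{lem:series}
Let $G(x_1,\dots,x_r)=\sum_{\mathbf i\ne0}a_{\mathbf i}x^{\mathbf i}$ be a power series with $a_{\mathbf i}\in L_{|\mathbf i|}$, and let $\xi_G\colon(\mathbb{CP}^\infty)^r\to W$ represent $G(x_1^{BP},\dots,x_r^{BP})$. For $\mathbf k=(k_1,\dots,k_r)$ with all $k_l\ge1$,
\[
[\xi_{G*}\beta_{\mathbf k}]=t\bigl([x^{\mathbf k}]\,G(z(x_1),\dots,z(x_r))\bigr).
\]
\end{lemma}

\begin{proof}
Let $M\ge\max_lk_l$. The class $\beta_{\mathbf k}$ comes from $(\mathbb{CP}^M)^r$, where $(x_l^{BP})^{M+1}=0$. There $\xi_G$ is the finite sum of the maps representing the monomials with all $i_l\le M$. On the right side, too, only these monomials contribute, since $z(x)^i$ is divisible by $x^i$. By \eqref{eq:add} and the linearity of $t$ we may assume $G=ax^{\mathbf i}$. Then $\xi_G=f_a\circ(\Delta^{(i_1)}\times\dots\times\Delta^{(i_r)})$, where $\Delta^{(i)}\colon\mathbb{CP}^\infty\to(\mathbb{CP}^\infty)^i$ is the diagonal and $\Delta^{(0)}$ is the map to a point. If some $i_l=0$, then $\Delta^{(0)}_*\beta_{k_l}=0$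 and $[x_l^{k_l}]\,z(x_l)^0=0$, so both sides vanish. For $i\ge1$ we have $\Delta^{(i)}_*\beta_k=\sum\beta_{\alpha_1}\otimes\dots\otimes\beta_{\alpha_i}$, summed over $\alpha_1+\dots+\alpha_i=k$, $\alpha_j\ge0$, because $\Delta^{(i)*}$ sends each $x_j$ to $x$. By \eqref{eq:vanish}, $f_{a*}$ kills the terms in which some $\alpha_j$ is $0$. The remaining terms match those of $[x^k]z(x)^i=\sum z_{\alpha_1}\cdots z_{\alpha_i}$, summed over $\alpha_1+\dots+\alpha_i=k$, $\alpha_j\ge1$. Hence $[\xi_{G*}\beta_{\mathbf k}]=t\bigl(a\prod_l[x^{k_l}]z(x)^{i_l}\bigr)$.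
\end{proof}

Relations arise by computing $\mu$ and $[p]$ in two ways, in homology and in $BP$-cohomology. Define
\begin{align*}
K^\mu_{\alpha,\delta}&=[x^\alpha y^\delta]\bigl(z(x+y)-F(z(x),z(y))\bigr)=\tbinom{\alpha+\delta}{\alpha}z_{\alpha+\delta}-[x^\alpha y^\delta]F(z(x),z(y))&&(\alpha,\delta\ge1),\\
K^{[p]}_k&=[x^{p^k}]\bigl(z(px)-[p]_F(z(x))\bigr)=p^{p^k}z_{p^k}-[x^{p^k}]\,[p]_F(z(x))&&(k\ge1).
\end{align*}
Since $a_{ij}\in L_{i+j-1}$ multiplies products of $i+j$ variables $z$, and the coefficient of $x^i$ in $[p]_F(x)$ lies in $L_{i-1}$, we have $K^\mu_{\alpha,\delta}\in S_{1,\alpha+\delta}$ and $K^{[p]}_k\in S_{1,p^k}$. Let $\mathcal K\subset S$ be the bihomogeneous ideal generated by these elements. Since $\sigma$ sends $z(x)$ to $\exp(x)$, the identities $\exp(x+y)=F(\exp x,\exp y)$ and $\exp(px)=[p]_F(\exp x)$ give $\sigma(\mathcal K)=0$. For $p=2$ we have $a_{11}=-2\ell_1=v_1$, and $K^\mu_{1,1}=K_1^{[2]}=2z_2-v_1z_1^2$ is the element met at the end of Section~\ref{sec:ghost}.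

\begin{lemma}\label{lem:tK}
$t(\mathcal K_{0,d})=0$ for all $d\ge1$.
\end{lemma}

\begin{proof}
The generators of $\mathcal K$ have weight $1$. So the weight $0$ part of $\mathcal K$ is spanned by their products with elements $az_{\mathbf k}$ of weight $-1$, that is, $\mathbf k=(k_1,\dots,k_r)$, $r\ge0$, $k_l\ge1$, $a\in L_{r+1}$.

Let $G=ax_1\cdots x_rF(x_{r+1},x_{r+2})$; the coefficient $aa_{ij}$ has degree $r+i+j$, as Lemma~\ref{lem:series} requires. Then $\xi_G\simeq f_a\circ(1\times\mu)$. From $\mu^*x=x_1+x_2$ we get $\mu_*(\beta_\alpha\otimes\beta_\delta)=\binom{\alpha+\delta}{\alpha}\beta_{\alpha+\delta}$. Evaluating on $\beta_{\mathbf k}\otimes\beta_\alpha\otimes\beta_\delta$ directly and by Lemma~\ref{lem:series} gives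
\[
\tbinom{\alpha+\delta}{\alpha}\,t(az_{\mathbf k}z_{\alpha+\delta})=t\bigl(az_{\mathbf k}\cdot[x^\alpha y^\delta]F(z(x),z(y))\bigr),
\]
that is, $t(az_{\mathbf k}K^\mu_{\alpha,\delta})=0$.

Let $G=ax_1\cdots x_r\,[p]_F(x_{r+1})$; the coefficient of $x_1\cdots x_rx_{r+1}^i$ has degree $r+i$. Then $\xi_G\simeq f_a\circ(1\times[p])$. From $[p]^*x=px$ we get $[p]_*\beta_h=p^h\beta_h$. Evaluating on $\beta_{\mathbf k}\otimes\beta_{p^k}$ in the two ways gives
\[
p^{p^k}\,t(az_{\mathbf k}z_{p^k})=t\bigl(az_{\mathbf k}\cdot[x^{p^k}]\,[p]_F(z(x))\bigr),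
\]
that is, $t(az_{\mathbf k}K^{[p]}_k)=0$.
\end{proof}

\section{Symbols with divisible image}\label{sec:algebra}

Let $J=IS$. It is a bihomogeneous ideal, and $\sigma(J^c)\subset p^cA$ by Lemma~\ref{lem:A}(a). So $\sigma(J^c+\mathcal K)\subset p^cA$. The aim of this section is the converse.

\begin{proposition}\label{prop:div}
If $u\in S_{w,d}$ and $\sigma(u)\in p^cA$, then $u\in(J^c)_{w,d}+\mathcal K_{w,d}$.
\end{proposition}

Homogeneity is needed: $\sigma(z_1-1)=0$, but $z_1-1\notin J+\mathcal K$, because $J+\mathcal K$ lies in the ideal generated by $I$ and the $z_h$. The proof filters $S$ by the powers of $J$. On the layer $J^c/J^{c+1}$ the elements $K^\mu_{\alpha,\delta}$ remove all $z_h$ with $h$ not a power of $p$, and what remains is a question about the polynomial ring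
\[
R=\mathbb{F}_p[X_0,X_1,\dots;Z_0,Z_1,\dots],
\]
in which $X_i$ stands for $v_i$ (with $v_0=p$) and $Z_k$ for $z_{p^k}$. Give $X_i$ the weight $1-p^i$ and $Z_k$ the weight $1$, except that $X_0$ has weight $0=1-p^0$ as the formula says; these are the weights of $v_i$ and $z_{p^k}$ in $S$. The \emph{$X$-degree} is the total degree in the $X_i$. The elements
\[
r_k=\sum_{i=0}^kX_iZ_{k-i}^{p^i}\qquad(k\ge1)
\]
have weight $1$ and $X$-degree $1$; up to sign they will be the leading terms of the $K^{[p]}_k$. Let $\rho\colon R\to(A/p)[X_0]$ be the ring map with $\rho(X_i)=X_0\bar\ell_i$ and $\rho(Z_k)=\epsilon_k$; it models $\sigma$, the variable $X_0$ counting factors of $p$. By Lemma~\ref{lem:A}(b), $\rho(r_k)=0$.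

\begin{lemma}\label{lem:reg}
If $f\in R$ is homogeneous for the weight and $\rho(f)=0$, then $f\in(r_1,r_2,\dots)$.
\end{lemma}

\begin{proof}
The map $\rho$ sets $Z_0=1$. For homogeneous $f$ this loses nothing, and we first solve the problem with $Z_0$ inverted. Let $\rho'\colon R[Z_0^{-1}]\to(A/p)[X_0,Z_0^{\pm1}]$ be the ring map with $\rho'(X_i)=X_0\bar\ell_iZ_0^{1-p^i}$ and $\rho'(Z_k)=\epsilon_kZ_0$. On a monomial of weight $w$ we have $\rho'=Z_0^w\rho$, so $\rho'(f)=0$ and $\rho'(r_k)=0$. Consider
\[
\mathbb{F}_p[X_0,Z_0^{\pm1},Z_1,Z_2,\dots]\longrightarrow R[Z_0^{-1}]/(r_1,r_2,\dots)\xrightarrow{\ \rho'\ }(A/p)[X_0,Z_0^{\pm1}].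
\]
The first map is surjective, because $r_k=X_kZ_0^{p^k}+\sum_{i<k}X_iZ_{k-i}^{p^i}$ lets us eliminate $X_1,X_2,\dots$ in turn. The composite sends $Z_k$ to $\epsilon_kZ_0$ and is an isomorphism by Lemma~\ref{lem:A}(b). Hence both maps are isomorphisms, and $Z_0^Nf\in(r_1,\dots,r_m)$ in $R$ for some $N,m$. Enlarge $m$ so that $f$ lies in $R^{(m)}=\mathbb{F}_p[X_0,\dots,X_m,Z_0,\dots,Z_m]$. Setting the other variables to $0$, we see that $Z_0^Nf\in(r_1,\dots,r_m)$ in $R^{(m)}$.

It remains to show that $Z_0$ is not a zero divisor on $R^{(m)}/(r_1,\dots,r_m)$. We use the following consequence of the Cohen--Macaulay property of polynomial rings. In a polynomial ring over a field in $D$ variables of positive degrees, let $f_1,\dots,f_r$ be homogeneous of positive degree. If their common zero set over the algebraic closure has dimension at most $D-r$, then $f_1,\dots,f_r$ is a regular sequence: each $f_i$ is not a zero divisor modulo $f_1,\dots,f_{i-1}$. With the auxiliary grading $\deg X_i=1$, $\deg Z_j=p^j$, the element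 $r_k$ is homogeneous of degree $1+p^k$. Here $D=2m+2$, and we apply the fact to the $m+1$ elements $r_1,\dots,r_m,Z_0$. We must show that their zero set has dimension at most $m+1$.

On $Z_0=0$ we have $r_k=\sum_{i<k}X_iZ_{k-i}^{p^i}$. Points with $Z_1=\dots=Z_m=0$ form the affine space with coordinates $X_0,\dots,X_m$, of dimension $m+1$. At any other point there is $1\le j\le m$ with $Z_1=\dots=Z_{j-1}=0\ne Z_j$. Then $r_{j+i}=X_iZ_j^{p^i}+\sum_{i'<i}X_{i'}Z_{j+i-i'}^{p^{i'}}$ for $0\le i\le m-j$, so the equations $r_j=\dots=r_m=0$ give successively $X_0=0,\dots,X_{m-j}=0$. Such points lie in the affine space with the $j$ coordinates $X_{m-j+1},\dots,X_m$ and the $m-j+1$ coordinates $Z_j,\dots,Z_m$, again of dimension $m+1$.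
\end{proof}

Let $\widetilde R=\mathbb{Z}_{(p)}[X_0,X_1,\dots;Z_0,Z_1,\dots]$, and let $\Lambda\colon\widetilde R\to S$ be the ring map with $\Lambda(X_i)=v_i$ ($v_0=p$) and $\Lambda(Z_k)=z_{p^k}$. It sends elements of $X$-degree $c$ into $J^c$. Regard $r_k$ as an element of $\widetilde R$ by the same formula.

\begin{lemma}\label{lem:lead}
\begin{enumerate}
\item[(a)] If $h$ is not a power of $p$, then $z_h\in J+\mathcal K$.
\item[(b)] $K^{[p]}_k+\Lambda(r_k)\in J^2$ for $k\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}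
(a) Write $h=\alpha h'$ with $\alpha$ a power of $p$, $p\nmid h'$ and $h'>1$. From $(1+x)^h\equiv(1+x^\alpha)^{h'}\pmod p$ we get $\binom h\alpha\equiv h'$, a unit. In $K^\mu_{\alpha,h-\alpha}=\binom h\alpha z_h-[x^\alpha y^{h-\alpha}]F(z(x),z(y))$ only the $a_{ij}$ with $i,j\ge1$ occur, and these lie in $I$ by Lemma~\ref{lem:A}(a).

(b) First, $p^{p^k}z_{p^k}\in J^2$ since $p^k\ge2$. Next, by \eqref{eq:araki}, $[p]_F(z(x))=\sum^F_{i\ge0}v_iz(x)^{p^i}$. All summands have coefficients in $J$, and $F(y,y')-y-y'$ is divisible by $yy'$, so this series is congruent to $\sum_{i\ge0}v_iz(x)^{p^i}$ modulo $J^2$. The term $i=0$ contributes $pz_{p^k}$ to the coefficient of $x^{p^k}$. For $i\ge1$ we have $z(x)^{p^i}\equiv\sum_hz_h^{p^i}x^{hp^i}\pmod p$ and $pv_i\in I^2$, so modulo $J^2$ the term contributes $v_iz_{p^{k-i}}^{p^i}$ if $i\le k$ and $0$ if $i>k$. The sum of the contributions is $\Lambda(r_k)$.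
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:div}]
Since $J^c$ and $\mathcal K$ are bihomogeneous, it suffices to show $u\in J^c+\mathcal K$. We use induction on $c$; the case $c=0$ is trivial. Assume the statement for $c$ and let $\sigma(u)\in p^{c+1}A$. By induction and $\sigma(\mathcal K)=0$ we may assume $u\in(J^c)_{w,d}$.

Expand $u$ in the monomial basis $v^{\mathbf i}z_{\mathbf h}$ of $S$ over $\mathbb{Z}_{(p)}$, and let $\operatorname{len}(\mathbf i)$ be the number of factors $v_i$, $i\ge1$, in $v^{\mathbf i}$. All monomials have weight $w$. Those with $\operatorname{len}(\mathbf i)>c$ lie in $J^{c+1}$. For the others, $u\in J^c$ means that the coefficient is divisible by $p^{c-\operatorname{len}(\mathbf i)}$. If such a term contains a factor $z_h$ with $h$ not a power of $p$, it lies in $J^c(J+\mathcal K)\subset J^{c+1}+\mathcal K$ by Lemma~\ref{lem:lead}(a). The remaining terms add up to $\Lambda(\tilde f)$, where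
\[
\tilde f=\sum\nu\,X_0^{c-\operatorname{len}(\mathbf i)}X^{\mathbf i}\prod_lZ_{k_l}\in\widetilde R,\qquad\nu\in\mathbb{Z}_{(p)},
\]
has weight $w$ and $X$-degree $c$, and $u\equiv\Lambda(\tilde f)$ modulo $J^{c+1}+\mathcal K$. Therefore $\sigma\Lambda(\tilde f)\in p^{c+1}A$. By Lemma~\ref{lem:A}(a), $\sigma\Lambda(\tilde f)\equiv p^c\sum\nu\,\ell^{\mathbf i}\prod_lb_{p^{k_l}-1}\pmod{p^{c+1}A}$. As $A$ is torsion-free, $\sum\bar\nu\,\bar\ell^{\,\mathbf i}\prod_l\epsilon_{k_l}=0$ in $A/p$. For the reduction $f\in R$ of $\tilde f$, the element $\rho(f)$ is $X_0^c$ times this sum, so $\rho(f)=0$.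

By Lemma~\ref{lem:reg}, $f=\sum_k\phi_kr_k$, and taking components we may assume that $\phi_k$ has $X$-degree $c-1$; if $c=0$, all $\phi_k$ vanish. Lift $\phi_k$ to $\tilde\phi_k\in\widetilde R$ of $X$-degree $c-1$. Then $\tilde f-\sum_k\tilde\phi_kr_k$ is $p$ times an element of $X$-degree $c$, so its image under $\Lambda$ lies in $pJ^c\subset J^{c+1}$. Finally, $\Lambda(\tilde\phi_k)\in J^{c-1}$ and $\Lambda(r_k)\in J^2+\mathcal K$ by Lemma~\ref{lem:lead}(b), so $\Lambda(\tilde\phi_kr_k)\in J^{c+1}+\mathcal K$. Hence $u\in J^{c+1}+\mathcal K$.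
\end{proof}

\section{Construction of the functionals}\label{sec:construction}

\begin{proof}[Proof of Proposition~\ref{prop:phi}]
Take $\varphi_0$ from Lemma~\ref{lem:A}(d). Let $i\ge1$, suppose that $\varphi_0,\dots,\varphi_{i-1}$ are constructed, and let
\[
\theta\colon S_{0,n_i}\to\mathbb{Z}/p^{i+1}
\]
be the reduction of $\varphi_{i-1}\sigma V$.

\emph{Step 1: $\theta$ vanishes on $\mathcal K_{0,n_i}$.} Lemma~\ref{lem:ghost}, applied to $\varphi_0,\dots,\varphi_{i-1}$, provides $C_i\in H^{2n_i}(W)$ with $f^*C_i\equiv\Phi(f^*g_{i-1})\pmod{p^i}$ for all test maps $f$; this is where the earlier congruences enter. We claim that $C_i$ modulo $p^i$ vanishes on decomposables. By Lemma~\ref{lem:test} these are spanned by the classes $(f\boxplus f')_*(u\otimes u')$ with $u,u'$ of positive degree. Since $g_{i-1}$ is primitive by Corollary~\ref{cor:p},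
\[
(f\boxplus f')^*C_i\equiv\Phi\bigl(f^*g_{i-1}\otimes1+1\otimes f'^*g_{i-1}\bigr)=\Phi(f^*g_{i-1})\otimes1+1\otimes\Phi(f'^*g_{i-1})\pmod{p^i},
\]
and the right side pairs to $0$ with $u\otimes u'$. So $C_i$ induces $\bar C_i\colon QH_{2n_i}(W)\to\mathbb{Z}/p^i$. By \eqref{eq:V} and $\hat\varphi_{i-1}=pg_{i-1}$,
\[
\bar C_i\bigl(t(az_{\mathbf h})\bigr)=\langle f_a^*C_i,\beta_{\mathbf h}\rangle\equiv[x^{\mathbf h}]\,\Phi(f_a^*g_{i-1})=\tfrac1p\,\varphi_{i-1}\sigma V(az_{\mathbf h})\pmod{p^i}.
\]
Thus $\theta$ is the composite of $t$, $\bar C_i$ and the multiplication by $p$ from $\mathbb{Z}/p^i$ to $\mathbb{Z}/p^{i+1}$. By Lemma~\ref{lem:tK}, $\theta(\mathcal K_{0,n_i})=0$.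

\emph{Step 2: $\theta$ vanishes on $(J^{i+1})_{0,n_i}$.} The map $V$ is $L$-linear, so $V(J^{i+1})\subset J^{i+1}$ and $\sigma V(J^{i+1})\subset p^{i+1}A$.

\emph{Step 3: the functional $\varphi_i$.} By Steps 1 and 2 and Proposition~\ref{prop:div} with $c=i+1$, the map $\theta$ vanishes on the kernel of $S_{0,n_i}\to A_{n_i}/p^{i+1}$. So it factors through the image of this map, a submodule of the $\mathbb{Z}/p^{i+1}$-module $A_{n_i}/p^{i+1}$. The ring $\mathbb{Z}/p^{i+1}$ is injective as a module over itself, so the induced map extends to $A_{n_i}/p^{i+1}$. Since $A_{n_i}$ is free, the extension lifts to $\varphi_i\colon A_{n_i}\to\mathbb{Z}_{(p)}$. This is $(\mathrm F_i)$.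

\emph{Step 4: the unit.} Condition $(\mathrm F_i)$ only concerns $\sigma(S_{0,n_i})\subset pA$, which does not contain $\tau_{n_i}$ if $(\mathrm U_i)$ is to hold. But it contains $p\tau_{n_i}$ up to $p^2A$. For $n\ge1$ let
\[
\omega_n=\sum_{k\ge1}v_k\,[x^n]\,z(x)^{p^k-1}\in S_{0,n};
\]
the sum is finite, and the weight is $0$ because $|v_k|=p^k-1$. By Lemma~\ref{lem:A}(a) and (c), $\sigma(\omega_n)\equiv p\tau_n\pmod{p^2A}$. Since $V$ sends $z(x)$ to $z(x^p)$ and $[x^{pn}]\,z(x^p)^N=[x^n]\,z(x)^N$, we have $V(\omega_{pn})=\omega_n$. As $i+1\ge2$, condition $(\mathrm F_i)$ gives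
\[
p\,\varphi_i(\tau_{n_i})\equiv\varphi_i\sigma(\omega_{n_i})\equiv\varphi_{i-1}\sigma(\omega_{n_{i-1}})\equiv p\,\varphi_{i-1}(\tau_{n_{i-1}})\pmod{p^2}.
\]
So $\varphi_i(\tau_{n_i})\equiv\varphi_{i-1}(\tau_{n_{i-1}})\pmod p$, and $(\mathrm U_i)$ follows from $(\mathrm U_{i-1})$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{The integral statement}\label{sec:integral}

Let $\gamma_M\subset\mathbb{CP}^M\times\mathbb{C}^{M+1}$ be the restriction of the universal line bundle and $\gamma_M^\perp$ its orthogonal complement, of real rank $2M$. Since $\gamma_{M+1}^\perp$ restricts to $\gamma_M^\perp\oplus\mathbb{C}$ over $\mathbb{CP}^M$, the spectra $\mathcal T_M=\Sigma^{-2M-2}\Sigma^\infty\mathrm{Th}(\gamma_M^\perp)$ form a sequence, and $MTSO(2)$ is its homotopy colimit. The Thom classes of the $\gamma_M^\perp$ define $\lambda\in H^{-2}(MTSO(2);\mathbb{Z})$.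

\begin{proof}[Proof of Corollary~\ref{cor:integral}]
Let $\kappa\in H^{2n-2}(X;\mathbb{Z})$ be either $\kappa_{n-1}(E)$, with $X=B$, or the pullback of $\lambda e^n$. Let $p$ be a prime with $(p-1)\mid n$ and put $v=\operatorname{ord}_p(n)$. As $p\nmid p-1$, we can write $n=p^vs(p-1)$ with $s\ge1$. We claim that $\kappa=0$ in $H^{2n-2}(X;\mathbb{Z}/p^{v+1})$. Granting this for all such $p$, the Chinese remainder theorem gives $\kappa=0$ in $H^{2n-2}(X;\mathbb{Z}/D_n)$, and the exact sequence
\[
H^{2n-2}(X;\mathbb{Z})\xrightarrow{\ D_n\ }H^{2n-2}(X;\mathbb{Z})\longrightarrow H^{2n-2}(X;\mathbb{Z}/D_n)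
\]
finishes the proof.

For surface bundles the claim is Theorem~\ref{thm:main}. In the second case apply Lemma~\ref{lem:thom} to $T=\gamma_M$, $\nu=\gamma_M^\perp$. The classes $U_{\gamma_M^\perp}$ desuspend to classes $U_M\in BP^{-2}(\mathcal T_M)$. They are compatible, because the restriction of $U_{\gamma_{M+1}^\perp}$ and the double suspension of $U_{\gamma_M^\perp}$ satisfy the same defining equation. By the Milnor exact sequence there is $U\in BP^{-2}(MTSO(2))$ restricting to all $U_M$. It is unique, since $BP^{-3}(\mathcal T_M)\cong BP^{-1}(\mathbb{CP}^M)=0$; it is the $BP$-Thom class of the negative of $\gamma$. For $M\ge n$ the restriction $H^{2n-2}(MTSO(2))\to H^{2n-2}(\mathcal T_M)$ corresponds under the Thom isomorphism to $H^{2n}(\mathbb{CP}^\infty)\to H^{2n}(\mathbb{CP}^M)$ and is injective. So Lemma~\ref{lem:thom} gives $\varphi_*(U)=\varphi(\tau_n)\,\lambda e^n$ for $\varphi\in\mathrm{Hom}(A_n,\mathbb{Z}_{(p)})$. Let $\xi\in BP^{-2}(X)=\widetilde{BP}{}^0(S^2\wedge X_+)$ be the pullback of $U$ along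 the given map $\Sigma^\infty X_+\to MTSO(2)$. Then $\varphi_{v*}(\xi)=\pm\varphi_v(\tau_n)\,\kappa$. By Proposition~\ref{prop:susp} and $(\mathrm U_v)$, the image of $\kappa$ in $H^{2n-2}(X;\mathbb{Z}_{(p)})$ is divisible by $p^{v+1}$, which proves the claim.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gal}
Soren Galatius, \emph{Secondary Characteristic Classes of Surface Bundles}, arXiv:math/0402226 (2004).

\bibitem{Rav}
Ravenel, \emph{Complex Cobordism and Stable Homotopy Groups of Spheres}.

\bibitem{RW}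
Ravenel and Wilson, \emph{The Hopf ring for complex cobordism}, J. Pure Appl. Algebra 9 (1977).

\end{thebibliography}
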